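# Quadratic drift and the failure of small-time local controllability for a Korteweg–de Vries equation

## 1. Small-time local controllability in $L^2$ fails when $2k+l\notin 3\mathbb N_*$

Throughout, $\mathbb N_*=\{1,2,3,\dots\}$, states, data and controls are real, and $\|\cdot\|$ is the norm of $L^2(0,L)$.

**Theorem 1.** Let $k,l\in\mathbb N_*$ with $2k+l\notin 3\mathbb N_*$ and
$$L=2\pi\sqrt{\frac{k^2+kl+l^2}{3}}. \tag{1}$$
Consider the control system
$$\begin{cases} y_t+y_x+y_{xxx}+yy_x=0, & t\in(0,T),\ x\in(0,L),\\ y(t,0)=y(t,L)=0,\quad y_x(t,L)=u(t), & t\in(0,T),\\ y(0,x)=y_0(x), & x\in(0,L).\end{cases}\tag{2}$$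
There are $T_0,\varepsilon_0,\sigma_0>0$ and a real function $f\in C^\infty([0,L])$, $f\not\equiv 0$, with $f=f'=0$ at $0$ and $L$, such that for all $T\in(0,T_0]$ and all $\sigma\in(0,\sigma_0)$, no $u$ with $\|u\|_{L^2(0,T)}<\varepsilon_0$ steers $y_0=\sigma f$ to $y(T)=0$. In particular, system (2) is not small-time locally controllable with initial and final data in $L^2(0,L)$ and controls in $L^2(0,T)$.

In (2), $y$ is the state and $u$ is the control. We act on the equation only through the slope at the right end. For small $y_0\in L^2(0,L)$ and $u\in L^2(0,T)$ there is a unique solution $y\in C([0,T];L^2(0,L))\cap L^2(0,T;H^1(0,L))$; the weak form is recalled in Section 4.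

**Definition (small-time local controllability).** The system is small-time locally controllable in $L^2$ if for every $T>0$ and every $\varepsilon>0$ there is $\delta>0$ such that for all $y_0,y_1\in L^2(0,L)$ with $\|y_0\|<\delta$ and $\|y_1\|<\delta$ there is $u\in L^2(0,T)$ with $\|u\|_{L^2(0,T)}<\varepsilon$ whose solution satisfies $y(T,\cdot)=y_1$.

To refute this we need one time $T$ and one $\varepsilon$ for which no $\delta$ works. This is how the last sentence of Theorem 1 follows from the rest. If the system were controllable, the definition with $T=T_0$, $\varepsilon=\varepsilon_0$ would give a $\delta$. Choose $\sigma\in(0,\sigma_0)$ with $\sigma\|f\|<\delta$, and take $y_0=\sigma f$, $y_1=0$. The definition produces a control of norm less than $\varepsilon_0$ from $\sigma f$ to $0$, and the first part says there is none. The obstruction is thus already there for the target $0$ and for arbitrarily small multiples of one smooth profile. The theorem says nothing about large times or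 large controls.

The question comes from J.-M. Coron, A. Koenig and H.-M. Nguyen, "On the small-time local controllability of a KdV system for critical lengths", arXiv:2010.04478 (2020). For the same lengths one has there the analogous negative result with data in $H^3(0,L)\cap H^1_0(0,L)$ and controls small in $H^1(0,T_0)$, and the authors write that they are not able to establish the statement with $L^2$ data and $L^2$ controls. The $H^3/H^1$ result does not imply Theorem 1, because a control that is small in $L^2$ need not be small in $H^1$, or even belong to $H^1$. In the $L^2$ problem we must exclude many more controls.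

## 2. A complex direction that the linear control does not move

**The function $\varphi$.** Put
$$\eta_1=-\frac{2\pi(2k+l)}{3L},\qquad \eta_2=\eta_1+\frac{2\pi k}{L}=\frac{2\pi(k-l)}{3L},\qquad \eta_3=\eta_2+\frac{2\pi l}{L}=\frac{2\pi(k+2l)}{3L}.$$
Then $\eta_1+\eta_2+\eta_3=0$. Since $(2k+l)^2+(k-l)^2+(k+2l)^2=6(k^2+kl+l^2)$, formula (1) gives
$$\sum_{i<j}\eta_i\eta_j=-\frac12\sum_j\eta_j^2=-\frac{4\pi^2}{9L^2}\cdot 3(k^2+kl+l^2)=-1 .$$
So the $\eta_j$ are the roots of $X^3-X-P$ with $P:=\eta_1\eta_2\eta_3$, that is, $\eta_j^3-\eta_j=P$ for each $j$. Define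
$$\varphi(x)=(\eta_2-\eta_3)e^{i\eta_1x}+(\eta_3-\eta_1)e^{i\eta_2x}+(\eta_1-\eta_2)e^{i\eta_3x},\qquad \Psi(t,x)=e^{iPt}\varphi(x).$$
On $e^{i\eta_jx}$ the operator $\partial_x^3+\partial_x$ acts as multiplication by $-i\eta_j^3+i\eta_j=-iP$. Hence
$$\varphi'''+\varphi'=-iP\varphi,\qquad \Psi_t+\Psi_x+\Psi_{xxx}=0. \tag{3}$$
At $x=0$ the coefficients sum to zero, and so do the coefficients weighted by $\eta_j$. Moreover $-\sum\eta_1^2(\eta_2-\eta_3)$ (cyclic sum) equals $(\eta_1-\eta_2)(\eta_2-\eta_3)(\eta_3-\eta_1)$. Therefore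
$$\varphi(0)=\varphi'(0)=0,\qquad \varphi''(0)=(\eta_1-\eta_2)(\eta_2-\eta_3)(\eta_3-\eta_1)=\Big(\frac{2\pi}{L}\Big)^3kl(k+l)\neq0.$$
The $\eta_jL$ differ by multiples of $2\pi$, so $e^{i\eta_jL}=e^{i\theta}$ for all $j$, with $\theta=-2\pi(2k+l)/3$. Hence
$$\varphi(L)=\varphi'(L)=0,\qquad \varphi''(L)=e^{i\theta}\varphi''(0). \tag{4}$$
The hypothesis $2k+l\notin3\mathbb N_*$ says exactly that $e^{i\theta}$ is a non-real cube root of unity, so
$$\zeta:=\varphi''(0)\,(1-e^{i\theta})\neq0. \tag{5}$$
For $z\in L^2(0,L)$ put $\Pi z=\int_0^L z\varphi\,dx\in\mathbb C$.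

**Example ($k=1$, $l=2$).** Here $2k+l=4$, $L=2\pi\sqrt{7/3}$ and $2\pi/L=\sqrt{3/7}$. So $(\eta_1,\eta_2,\eta_3)=\frac1{\sqrt{21}}(-4,-1,5)$, with sum $0$ and sum of squares $42/21=2$, as it should be. Also $P=\frac{20}{21\sqrt{21}}$, $\theta=-8\pi/3$, $e^{i\theta}=e^{-2\pi i/3}$, $\varphi''(0)=6(3/7)^{3/2}$ and
$$\zeta=\varphi''(0)\Big(\frac32+\frac{i\sqrt3}{2}\Big)=\sqrt3\,\varphi''(0)\,e^{i\pi/6}.$$

**Example ($k=l=1$, excluded).** Here $2k+l=3$, $L=2\pi$, $(\eta_1,\eta_2,\eta_3)=(-1,0,1)$, $P=0$ and $\varphi(x)=-e^{-ix}+2-e^{ix}=2(1-\cos x)$. Then $\varphi''(0)=\varphi''(L)=2$ and $\zeta=0$. The number $\zeta$ will be the coefficient in front of our coercive quantity, so at this length the argument below gives no information.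

**The linear test.** For smooth $y$ and $\psi$, integration by parts gives
$$\int_0^L(y_x+y_{xxx})\psi\,dx=\big[y\psi+y_{xx}\psi-y_x\psi'+y\psi''\big]_0^L-\int_0^Ly(\psi'+\psi''')\,dx .$$
If $y$ vanishes at both ends, the bracket is $[y_{xx}\psi-y_x\psi']_0^L$, and the control enters as $-u\,\psi'(L)$. For $\psi=\Psi(t,\cdot)$ the whole bracket vanishes. So for the linearized equation $y_t+y_x+y_{xxx}=0$, with any control, (3) gives
$$\frac{d}{dt}\int_0^L y\Psi\,dx=0,\qquad\text{i.e.}\qquad e^{iPt}\,\Pi y(t)=\Pi y_0 .$$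
The linear control cannot act on $\Pi y$, so controllability cannot be proved by linearizing. This refutes nothing for (2), because the nonlinearity may move $\Pi y$. Adding the term $yy_x=(y^2/2)_x$, we get (rigorously in Section 6)
$$e^{iPT}\,\Pi y(T)-\Pi y_0=\frac12\int_0^T\!\!\int_0^L y^2\,\Psi_x\,dx\,dt. \tag{6}$$

**Looking for a sign in (6).** We want to show that, in some complex direction $\kappa$, the right side of (6) is essentially nonnegative whatever $u$ is. The first thing to try is to find $\kappa$ with $\mathrm{Re}(\kappa\varphi')\ge0$ on $(0,L)$, since $\Psi_x\approx\varphi'$ for small times. This stops at once. By (4), $\int_0^L\mathrm{Re}(\kappa\varphi')dx=\mathrm{Re}\,\kappa(\varphi(L)-\varphi(0))=0$, so the weight takes both signs unless it is identically zero. No pointwise argument can work, and we must use the fact that $y$ solves the equation. We shall integrate $y$ in $x$ and convert (6) into an integral over the *boundary*, where the numbers $\varphi''(0)$ and $\varphi''(L)=e^{i\theta}\varphi''(0)$,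 hence $\zeta$, appear.

## 3. Quadratic drift and cones of obstruction

A two-dimensional model shows what kind of statement we want. For $\dot x_1=u$, $\dot x_2=x_1^2$, the linearization cannot move $x_2$, and $x_2(T)-x_2(0)=\int_0^Tx_1^2dt\ge0$ for every control. So no control brings $(0,\sigma)$ with $\sigma>0$ to $(0,0)$. The second coordinate has a *quadratic drift*, and it is measured by a norm of $x_1=x_1(0)+\int_0^tu$, which is weaker than the $L^2$-norm of $u$. In our problem the role of $x_2$ is played by $e^{iPt}\Pi y(t)$, and that of $x_1$ by a boundary trace of a primitive of $y$.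

Put $X_T=C([0,T];L^2(0,L))\cap L^2(0,T;H_0^1(0,L))$. "Solution of (2)" means an element of $X_T$ satisfying the weak form of Section 4.

**Theorem 2 (quadratic drift).** Let $k,l,L$ be as in Theorem 1. For a solution $y\in X_T$ of (2) with $y_0\in L^2(0,L)$, $u\in L^2(0,T)$, there are functions $v\in C([0,T];H^1(0,L))$ with $v_x=y$, $v(T,0)=0$, and $\alpha=v(\cdot,0)\in C([0,T])$ (defined in Section 5) with the following property. For every $\tau>0$ there are $s_\tau\in(0,1]$ and $C_\tau$, depending only on $k,l,\tau$, such that if $0<T\le s_\tau$ and $\|y_0\|^2+\|u\|^2_{L^2(0,T)}\le s_\tau^2$, then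
$$\Big|\,e^{iPT}\,\Pi y(T)-\Pi y_0-\frac{\zeta}{6}\int_0^T\alpha^2dt\,\Big|\le\tau\int_0^T\alpha^2dt+C_\tau\big(\|y_0\|^2+\|y(T)\|^2\big). \tag{7}$$

**Theorem 3 (cones of obstruction).** Let $k,l,L$ be as in Theorem 1. For every $\nu\in(0,|\zeta|]$ there are $T_\nu,\varepsilon_\nu\in(0,1]$ and $C_\nu>0$ such that for every $\kappa\in\mathbb C$ with $|\kappa|=1$ and $\mathrm{Re}(\kappa\zeta)\ge\nu$, every $T\le T_\nu$, and every trajectory with $\|y_0\|^2+\|u\|^2_{L^2(0,T)}\le\varepsilon_\nu^2$,
$$\mathrm{Re}\,\big[\kappa\big(e^{iPT}\Pi y(T)-\Pi y_0\big)\big]\ge-C_\nu\big(\|y_0\|^2+\|y(T)\|^2\big). \tag{8}$$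

**Theorem 2 implies Theorem 3.** Apply Theorem 2 with $\tau=\nu/6$, and put $T_\nu=\varepsilon_\nu=s_\tau$, $C_\nu=C_\tau$ (enlarged to be positive if necessary). Multiply by $\kappa$ and take real parts. By (7) the left side of (8) is at least
$$\Big(\frac{\mathrm{Re}(\kappa\zeta)}{6}-\frac{\nu}{6}\Big)\int_0^T\alpha^2dt-C_\nu\big(\|y_0\|^2+\|y(T)\|^2\big)\ge-C_\nu\big(\|y_0\|^2+\|y(T)\|^2\big).\qquad\square$$

**Theorem 3 implies Theorem 1.** Take $\nu=|\zeta|$, $\kappa=\bar\zeta/|\zeta|$ and $f=\mathrm{Re}(\kappa\varphi)$. Then $f$ is smooth and $f=f'=0$ at $0$ and $L$, by Section 2. If $f\equiv0$, then $\kappa\varphi$ would be purely imaginary on $[0,L]$. So $\kappa\varphi''(0)$ and $\kappa\varphi''(L)$ would be purely imaginary, and their quotient $e^{i\theta}$ would be real, a contradiction. Hence $f\not\equiv0$.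

Let $T_0=T_\nu$, $\varepsilon_0=\varepsilon_\nu/2$, and choose $\sigma_0>0$ with $\sigma_0\le1/C_\nu$ and $\sigma_0\|f\|\le\varepsilon_\nu/2$. Suppose that $T\le T_0$, $0<\sigma<\sigma_0$, $\|u\|_{L^2}<\varepsilon_0$, $y_0=\sigma f$ and $y(T)=0$. Then $\|y_0\|^2+\|u\|_{L^2}^2\le\varepsilon_\nu^2$, so (8) applies. Since $y_0$ is real, $\mathrm{Re}(\kappa\Pi y_0)=\int_0^Ly_0f=\sigma\|f\|^2$. So (8) reads $-\sigma\|f\|^2\ge-C_\nu\sigma^2\|f\|^2$, that is, $\sigma\ge1/C_\nu\ge\sigma_0$, a contradiction. $\square$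

The mechanism is that the initial datum enters on the left linearly, as $\sigma\|f\|^2$, and on the right quadratically.

**Example ($k=1$, $l=2$, continued).** Here $\kappa=e^{-i\pi/6}$, and with $s=x/\sqrt{21}$,
$$f(x)=\frac{3}{\sqrt{21}}\Big(-2\cos\big(4s+\tfrac\pi6\big)+3\cos\big(s+\tfrac\pi6\big)-\cos\big(5s-\tfrac\pi6\big)\Big).$$
One checks $f(0)\propto(-2+3-1)\cos\frac\pi6=0$ and $f'(0)\propto(8-3-5)\sin\frac\pi6=0$.

It remains to prove Theorem 2. From now on $0<T\le1$, and $C$ denotes constants depending only on $k,l$, which may change from place to place. We write $\int$ for $\int_0^Ldx$ when the integrand is a function of $x$, $\iint=\int_0^T\!\int_0^L$, and $[f]_0^L=f(L)-f(0)$.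

## 4. Weak solutions, the multiplier identity, and energy bounds

Consider the linear problem
$$y_t+y_x+y_{xxx}=-g_x,\quad y(t,0)=y(t,L)=0,\quad y_x(t,L)=u,\quad y(0,\cdot)=y_0, \tag{9}$$
with $y_0\in L^2(0,L)$, $u\in L^2(0,T)$, $g\in L^1(0,T;H^1_0(0,L))$.

**Definition (solution).** A solution of (9) is a $y\in X_T$ such that for every $\phi\in H^3(0,L)$ with $\phi(0)=\phi(L)=\phi'(0)=0$ and every $t\in[0,T]$,
$$\int y(t)\phi-\int y_0\phi=\int_0^t\Big(\int y(\phi'+\phi''')+\int g\phi'+u\,\phi'(L)\Big)ds. \tag{10}$$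
A solution of (2) is a $y\in X_T$ solving (9) with $g=y^2/2$.

This is the integration by parts of Section 2: the term $y_{xx}\phi$ disappears since $\phi=0$ at the ends, and $y_x(t,0)\phi'(0)$ disappears since $\phi'(0)=0$. The choice $g=y^2/2$ is admissible. Indeed $\|y\|_\infty\le\sqrt L\,\|y_x\|$ on $H_0^1$, so $\|g_x\|=\|yy_x\|\le\sqrt L\|y_x\|^2$ is integrable in time.

**Step 1 (the multiplier identity).** *This single computation produces every identity in the proof.* Let $f$ be real with $f_t+f_x+f_{xxx}=-s$, and let $B(t,x)$ be a possibly complex weight. Then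
$$\frac{d}{dt}\int f^2B=\int f^2(B_t+B_x+B_{xxx})-3\int f_x^2B_x-2\int sfB+\big[-f^2B-2ff_{xx}B+f_x^2B+2ff_xB_x-f^2B_{xx}\big]_0^L. \tag{11}$$
Indeed $\frac d{dt}\int f^2B=\int f^2B_t-2\int f(f_x+f_{xxx}+s)B$. First, $-2\int ff_xB=-[f^2B]_0^L+\int f^2B_x$. Next,
$$-2\int ff_{xxx}B=-2[ff_{xx}B]_0^L+2\int f_{xx}f_xB+2\int f_{xx}fB_x,$$
where
$$2\int f_{xx}f_xB=[f_x^2B]_0^L-\int f_x^2B_x,\qquad 2\int f_{xx}fB_x=[2ff_xB_x]_0^L-2\int f_x^2B_x-[f^2B_{xx}]_0^L+\int f^2B_{xxx}.$$
Adding up gives (11). It suffices that $f\in C([0,T];H^3)\cap C^1([0,T];L^2)$, $s\in C([0,T];L^2)$, $B\in C([0,T];H^3)$, $B_t\in C([0,T]\times[0,L])$. All uses for regular data below satisfy this.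

**Step 2 (regular solutions).** *We need a dense class of data for which all computations are classical.* Let $y_0\in C_c^\infty(0,L)$, $u\in C_c^\infty(0,T)$, $g\in C_c^\infty((0,T)\times(0,L))$; we call such data *regular*. Fix $\vartheta\in C^\infty([0,L])$ with $\vartheta(0)=\vartheta(L)=0$, $\vartheta'(L)=1$. Then $z=y-u\vartheta$ should solve
$$z_t=Az+F,\qquad z(0)=y_0,\qquad F=-g_x-u'\vartheta-u(\vartheta'+\vartheta'''),$$
with $A=-\partial_x-\partial_x^3$ on $D(A)=\{z\in H^3:\ z(0)=z(L)=z'(L)=0\}$. The operator $A$ generates a contraction semigroup, and $A^*=\partial_x+\partial_x^3$ on $\{\phi\in H^3:\phi(0)=\phi(L)=\phi'(0)=0\}$ (Rosier, ESAIM COCV 1997). The dissipativity is a one-line check: $\int zAz=\int z_{xx}z_x=-\frac12z_x(0)^2\le0$ for $z\in D(A)$, and $\int\phi A^*\phi=-\int\phi''\phi'=-\frac12\phi'(L)^2\le0$ for $\phi\in D(A^*)$. Since $F\in C^1([0,T];L^2)$ and $y_0\in D(A)$, there is a classical solution (Pazy, *Semigroups of Linear Operators*, Cor. 4.2.5). Hence $y\in C([0,T];H^3)\cap C^1([0,T];L^2)$,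 and $y$ satisfies (10).

Now use (11) with $f=y$, $s=g_x$. For $B=1$ the bracket is $[y_x^2]_0^L=u^2-y_x(t,0)^2$, and for $B=x$ it is $[y_x^2x]_0^L=Lu^2$. So
$$\frac{d}{dt}\int y^2=-2\int g_xy+u^2-y_x(t,0)^2,\qquad \frac{d}{dt}\int xy^2=\int y^2-3\int y_x^2-2\int xg_xy+Lu^2. \tag{12}$$
Let $m=\sup_t\|y(t)\|$ and $G=\|g_x\|_{L^1(0,T;L^2)}$. The first identity gives $m^2\le\|y_0\|^2+\|u\|_{L^2}^2+2Gm$, so $m\le\|y_0\|+\|u\|_{L^2}+2G$. The second gives $3\iint y_x^2\le L\|y_0\|^2+Tm^2+2LGm+L\|u\|^2_{L^2}$. Therefore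
$$\|y\|_{X_T}\le C\big(\|y_0\|+\|u\|_{L^2(0,T)}+\|g_x\|_{L^1(0,T;L^2)}\big). \tag{13}$$

**Step 3 (every solution is a limit of regular ones).** *This lets us prove identities for regular data and transfer them.* Given $(y_0,u,g)\in L^2\times L^2\times L^1(0,T;H_0^1)$, choose regular data $(y_0^n,u^n,g^n)$ converging to it in that space. By (13) and linearity the regular solutions $y^n$ form a Cauchy sequence in $X_T$, and their limit satisfies (10).

Solutions of (10) are unique. Let $z$ be the difference of two solutions with the same data, and let $Z(t)=\int_0^tz\,ds$. Then (10) says $\int z(t)\phi=\langle Z(t),A^*\phi\rangle$ for all $\phi\in D(A^*)$. Hence $Z(t)\in D(A^{**})=D(A)$ ($A$ is closed and densely defined) and $AZ(t)=z(t)=Z'(t)$, with $Z(0)=0$. By dissipativity $\frac d{dt}\|Z\|^2=2\int ZAZ\le0$, so $Z\equiv0$ and $z\equiv0$. Consequently *every* solution of (9) is the $X_T$-limit of the regular solutions $y^n$.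

In particular, let $y$ be a solution of (2). We regard it as a solution of the *linear* problem (9) with the fixed source $g=y^2/2$, and we approximate $g$ by $g^n$; the $y^n$ do not solve (2).

**Step 4 (a priori bounds).** *Here we record what smallness of $(y_0,u)$ gives in the energy norm.* Let $y$ solve (2) with $\|y_0\|^2+\|u\|_{L^2}^2\le\varepsilon^2\le1$. Integrate the first identity of (12) in time for $y^n$, drop $-y_x(t,0)^2$, and let $n\to\infty$. With $g_x=yy_x$ and $\int y^2y_x=\frac13[y^3]_0^L=0$ we get $\|y(t)\|^2\le\|y_0\|^2+\|u\|^2_{L^2}\le\varepsilon^2$. In the second identity, $-2\int xy^2y_x=\frac23\int y^3$, so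
$$3\iint y_x^2\le\int xy_0^2+\iint y^2+L\|u\|_{L^2}^2+\frac23\iint|y|^3 .$$
Since $\frac23\int|y|^3\le\frac23\sqrt L\,\|y_x\|\|y\|^2\le\|y_x\|^2+C\|y\|^4$, we obtain
$$\sup_{[0,T]}\|y(t)\|\le\varepsilon,\qquad \|y_x\|_{L^2(0,T;L^2)}\le C\varepsilon,\qquad \|u\|_{L^2(0,T)}\le\varepsilon. \tag{14}$$

## 5. Two successive primitives in $x$

The integral $\iint y^2\Psi_x$ is of the form $\int f_x^2B_x$ appearing in (11), with $f_x=y$. So we need a function $v$ with $v_x=y$ that itself solves a KdV equation. This fixes the $t$-dependent constant of integration, up to one number. We normalize at the final time, so that $v(T,\cdot)$ is controlled by $y(T)$. We then repeat the operation once.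

**Definition (primitives).** For regular data put $b=y_x(\cdot,0)$, $h(t,x)=\int_0^xg(t,\cdot)$ and
$$v(t,x)=\int_t^Ty_{xx}(s,0)\,ds+\int_0^xy(t,\cdot),\qquad\alpha=v(\cdot,0),\quad\beta=v(\cdot,L),$$
$$w(t,x)=\int_t^T(\alpha+b)\,ds+\int_0^xv(t,\cdot).$$

**Step 1 (the equations for $v$ and $w$).** *We check that both solve KdV with tame boundary values.* Since $y$ and $g$ vanish at $x=0$,
$$v_t=-y_{xx}(t,0)-\int_0^x(y_x+y_{xxx}+g_x)=-y-y_{xx}-g.$$
Since $v_{xx}(t,0)=b$,
$$w_t=-(\alpha+b)-(v-\alpha)-(v_{xx}-b)-h=-v-v_{xx}-h.$$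
Hence
$$v_x=y,\quad v_t+v_x+v_{xxx}=-g,\qquad w_x=v,\quad w_t+w_x+w_{xxx}=-h, \tag{15}$$
$$v_x=0\ \text{at}\ x=0,L,\qquad v_{xx}(t,L)=u,\qquad v(T,x)=\int_0^xy(T),\qquad w(T,x)=\int_0^xv(T). \tag{16}$$
The regularity is $v\in C([0,T];H^4)$, $v_t\in C([0,T];H^1)$, $w\in C([0,T];H^5)$, $w_t\in C([0,T];H^2)$.

**Step 2 (local averages).** *These formulas fix the constants of integration without mentioning the traces $y_{xx}(t,0)$ and $y_x(t,0)$, which need not exist for general data.* For $\chi\in C_c^\infty(0,L)$, multiply (15) by $\chi$ and integrate over $(t,T)\times(0,L)$: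
$$\int v(t)\chi=\int v(T)\chi+\int_t^T\!\Big(\int y(\chi+\chi'')+\int g\chi\Big)ds=\int v(T)\chi+\int_t^T\!\Big(-\int v(\chi'+\chi''')+\int g\chi\Big)ds, \tag{17}$$
$$\int w(t)\chi=\int w(T)\chi+\int_t^T\!\Big(\int v(\chi+\chi'')+\int h\chi\Big)ds. \tag{18}$$

**Step 3 (general data).** *We extend $v,w$ to all solutions.* Fix $\chi$ with $\int\chi=1$. Then
$$v(t,x)=\int v(t)\chi+\int\chi(x')\Big(\int_{x'}^xy(t,\cdot)\Big)dx'.$$
The first term is given by (17) and (16) in terms of $y$ and $g$. So $v$ is a continuous linear function of $(y,g)\in X_T\times L^1(0,T;H^1_0)$ with values in $C([0,T];H^1)$. In the same way (18) makes $w$ a continuous linear function of $(y,g)$ with values in $C([0,T];H^2)$. We therefore define $v,w$ for general data by continuity. Along the approximations of Section 4,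
$$v^n\to v\ \text{in}\ C([0,T];H^1),\qquad w^n\to w\ \text{in}\ C([0,T];H^2).$$
In particular $v^n$, $w^n$ and their traces at $x=0,L$ converge uniformly. Also $y^n\to y$ in $X_T$, so $(y^n)^2\to y^2$ in $L^1(0,T;L^\infty)$; moreover $g^n\to g$ and $h^n\to h$ in $L^1(0,T;L^\infty)$, and $u^n\to u$ in $L^2(0,T)$. Hence (16), except for the value of $v_{xx}(t,L)$, and (17), (18) hold for general data. The same is true of every time-integrated identity built from these quantities only. This covers all identities of Sections 6 and 9. We use them with $g=y^2/2$, $h=\frac12\int_0^xy^2$, and then $|h|\le\frac12\|y(t)\|^2$.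

**Example (primitive of a linear trajectory).** Take the linear problem with $g=0$, $y_0=0$, and any $u\in L^2(0,T)$. Put $Y(t)=\int_0^ty\,ds$ and $U(t)=\int_0^tu\,ds$. Then (10) reads $\int y(t)\phi=\int Y(t)(\phi'+\phi''')+U(t)\phi'(L)$. With $\phi\in C_c^\infty(0,L)$ this gives $Y_x+Y_{xxx}=-y(t)$, so $Y(t)\in H^3\cap H_0^1$. We claim
$$v(t,x)=-\big(Y+Y_{xx}\big)(t,x)+Y_{xx}(T,0). \tag{19}$$
Indeed the $x$-derivative of the right side is $-(Y_x+Y_{xxx})=y$, and its value at $(T,0)$ is $0$. Its integral against $\chi$ at time $t$ minus the one at time $T$ is $\int(Y(T)-Y(t))(\chi+\chi'')=\int_t^T\!\int y(\chi+\chi'')$, as (17) requires. Since (16) and (17) determine $v$, (19) holds.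

## 6. Exact quadratic identities

Here $y$ is a solution of (2). Each identity is derived for regular data and then passed to the limit.

**Step 1 (what moves $\Pi y$).** *This makes (6) rigorous.* Multiply (9) by $\Psi$. As $\Psi=\Psi_x=y=0$ at $x=0,L$, no boundary term remains, and
$$e^{iPT}\,\Pi y(T)-\Pi y_0=\iint g\Psi_x=\frac12\iint y^2\Psi_x. \tag{20}$$

**Step 2 (from the interior to the boundary).** *This is the identity that produces $\zeta$.* Use (11) with $f=v$, $s=g$, $B=\Psi$. By (3) the first integral vanishes. In the bracket $\Psi=\Psi_x=0$ at both ends, so only $[-v^2\Psi_{xx}]_0^L=\varphi''(0)e^{iPt}(\alpha^2-e^{i\theta}\beta^2)$ survives. Integrating in time and using $2g=y^2$,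
$$3\iint y^2\Psi_x=-\Big[\int v^2\Psi\Big]_{t=0}^{T}+\varphi''(0)\int_0^T(\alpha^2-e^{i\theta}\beta^2)e^{iPt}dt-K,\qquad K:=\iint vy^2\Psi. \tag{21}$$

The two traces $\alpha,\beta$ come with different complex coefficients. If $\int\alpha^2\approx\int\beta^2$, then the boundary term is close to $\varphi''(0)(1-e^{i\theta})\int\alpha^2=\zeta\int\alpha^2$. The next identities, for $w$, prove this approximate equality.

**Step 3 (comparison of the two traces).** *This relates $\int\beta^2$ to $\int\alpha^2$.* Use (11) with $f=w$, $s=h$, $B=1$. Since $w_{xx}=y=0$ and $w_x=v$ at the ends, the bracket is $-[w^2]_0^L+\beta^2-\alpha^2$, and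
$$\int_0^T(\beta^2-\alpha^2)dt=\|w(T)\|^2-\|w(0)\|^2+\int_0^T[w^2]_0^L\,dt+2\iint hw. \tag{22}$$

**Step 4 (a coercive identity).** *This bounds the interior norm of $v$, and $w$ itself, by boundary terms.* Use (11) with $f=w$, $s=h$, $B=x-2L$ on $(t,T)$, and write $\gamma_0=w(\cdot,0)$, $\gamma_L=w(\cdot,L)$. The bracket $[-w^2(x-2L)+v^2(x-2L)+2wv]_0^L$ equals
$$\big(L\gamma_L^2-L\beta^2+2\gamma_L\beta\big)-\big(2L\gamma_0^2-2L\alpha^2+2\gamma_0\alpha\big).$$
Hence
$$\int w(t)^2(2L-x)+3\int_t^T\!\!\int v^2=\int w(T)^2(2L-x)+\int_t^T\!\!\int w^2+2\int_t^T\!\!\int hw(2L-x)$$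
$$\qquad\qquad+\int_t^T\big(2L\alpha^2-L\beta^2+L\gamma_L^2-2L\gamma_0^2+2\gamma_L\beta-2\gamma_0\alpha\big)ds. \tag{23}$$

## 7. Coercivity of the trace $\alpha$

Let $y$ solve (2) with $T\le1$ and $\|y_0\|^2+\|u\|_{L^2}^2\le\varepsilon^2\le1$. Set
$$N^2=\iint v^2+\int_0^T\alpha^2dt+\int_0^T\beta^2dt,\qquad\rho=\|y_0\|+\|y(T)\|\le2\varepsilon .$$

**Definition (negligible).** A quantity $Q$ attached to the trajectory is *negligible* (resp. *1-negligible*) if for every $\tau>0$ there are $s_\tau\in(0,1]$ and $C_\tau$, depending only on $k,l,\tau$, with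
$$|Q|\le\tau N^2+C_\tau\rho^2\qquad\big(\text{resp. }|Q|\le\tau N+C_\tau\rho\big)\qquad\text{whenever }T,\varepsilon\le s_\tau .$$

For instance $TN^2$ is negligible (take $s_\tau=\min(\tau,1)$), and so is $N\rho\le\tau N^2+\rho^2/(4\tau)$; $\sqrt T\,N+5\rho$ is 1-negligible. The following rules are immediate. Finite sums and bounded multiples of negligible quantities are negligible, and likewise for 1-negligible ones. For $\sigma>0$, $(\varepsilon^\sigma+T^\sigma)(N+\rho)^2$ is negligible and $(\varepsilon^\sigma+T^\sigma)(N+\rho)$ is 1-negligible. A 1-negligible quantity times a quantity bounded by $C(N+\rho)$ is negligible, because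
$$(\tau N+C_\tau\rho)\,C(N+\rho)\le C\tau N^2+C(\tau+C_\tau)N\rho+CC_\tau\rho^2\le2C\tau N^2+C'_\tau\rho^2 .$$

The aim of this section is $N^2\le C\int\alpha^2+C\rho^2$.

**Step 1 (the state in terms of $v$).** *We need $\iint y^2$ to be small relative to $N$, because it controls the source terms $g,h$.* For a.e. $t$ we have $y(t)\in H_0^1$ and $\|y\|^2=\int v_xy=-\int vy_x\le\|v\|\|y_x\|$. By (14),
$$\iint y^2\le C\varepsilon N. \tag{24}$$

**Step 2 ($\|w\|_{L^2(0,T;L^\infty)}$ is 1-negligible and $\le C(N+\rho)$).** *The second primitive is lower order, so it should be small compared with $N$.* Let $r\in(0,L]$ and $x\in[0,L]$. Choose an interval of length $r$ in $[0,L]$ containing $x$. Let $\chi_x\ge0$ be a translate of one fixed bump (depending on $r$), compactly supported in the interior of that interval, with $\int\chi_x=1$. Since $w_x=v$, we have $|w(t,x)-\int w(t)\chi_x|\le\sqrt r\,\|v(t)\|$. In (18) we have $|\int w(T)\chi_x|\le\|w(T)\|_\infty\le C\|y(T)\|\le C\rho$ by (16). The $v$-term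 is at most $C_r\sqrt T\,N$. Since $\int\chi_x=1$, the $h$-term is at most $\frac12\iint y^2\le C\varepsilon N$, with a constant independent of $r$. So
$$\|w(t)\|_\infty\le\sqrt r\,\|v(t)\|+C_r\sqrt T\,N+C\varepsilon N+C\rho\qquad\text{for all }t\in[0,T], \tag{25}$$
where only $C_r$ depends on $r$. Taking the $L^2(0,T)$-norm,
$$\|w\|_{L^2(0,T;L^\infty)}\le(\sqrt r+C_rT+C\varepsilon)N+C\rho .$$
Given $\tau$, choose first $r$, then $T$ and $\varepsilon$ small. This is 1-negligibility. With $r=L$ we get the bound $C(N+\rho)$.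

**Step 3 (the end times).** *We show that $\|v(0)\|_\infty$ and $\|w(0)\|_\infty$ are 1-negligible and $\le C(N+\rho)$, and that $\|v(T)\|_\infty,\|w(T)\|_\infty\le C\rho$. This disposes of the terms at $t=0,T$ in all identities.* The statement at $T$ is (16). For $t=0$ fix $\chi\in C_c^\infty(0,L)$ with $\int\chi=1$. The second form of (17) and (24) give $|\int v(0)\chi|\le C\rho+C\sqrt T\,N+C\varepsilon N$, and $|v(0,x)-\int v(0)\chi|\le C\int|y_0|\le C\rho$. So $\|v(0)\|_\infty\le C(\sqrt T+\varepsilon)N+C\rho$. Then (25) at $t=0$ with $r=L$ gives the same bound for $\|w(0)\|_\infty$.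

**Step 4 ($M:=\sup_t\|w(t)\|\le C(N+\rho)$).** *A bound uniform in time is needed for $w$ in the source terms.* In (23), $|\int hw(2L-x)|\le C\|y(t)\|^2M$, so by (24) the $h$-term is at most $C\varepsilon NM$. The term at $T$ is at most $C\rho^2$. The terms containing $w$, $\gamma_0,\gamma_L$, including $\gamma_L\beta$ and $\gamma_0\alpha$, are at most $C(N+\rho)^2$ by Step 2 and Cauchy–Schwarz, and the terms in $\alpha^2,\beta^2$ are at most $CN^2$. Since $2L-x\ge L$, taking the supremum in $t$ gives $LM^2\le C(N+\rho)^2+C\varepsilon NM$. As $M<\infty$, Young's inequality gives the claim.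

**Step 5 ($\int_0^T(\beta^2-\alpha^2)dt$ is negligible).** *This is the approximate equality of the two traces.* In (22), $\|w(T)\|^2\le C\rho^2$. The term $\|w(0)\|^2$ is negligible by Step 3, and $\big|\int_0^T[w^2]_0^Ldt\big|\le2\|w\|_{L^2L^\infty}^2$ is negligible by Step 2. Finally $|\iint hw|\le C\varepsilon NM\le C\varepsilon N(N+\rho)$ is negligible by Step 4.

**Step 6 (coercivity).** *We show that there are $s_*\in(0,1]$ and $C$ with*
$$N^2\le C\int_0^T\alpha^2dt+C\rho^2\qquad\text{if }T,\varepsilon\le s_*. \tag{26}$$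
In (23) at $t=0$ drop $\int w(0)^2(2L-x)\ge0$ on the left and $-L\int\beta^2\le0$ on the right. The terms $\int w(T)^2(2L-x)$, $\iint w^2$, $L\int\gamma_L^2$ and $-2L\int\gamma_0^2$ are negligible by Steps 2 and 3. The term $\int(2\gamma_L\beta-2\gamma_0\alpha)$ is a 1-negligible quantity times $N$ (up to a constant), hence negligible, and the $h$-term is at most $C\varepsilon NM$, hence negligible. So $3\iint v^2\le2L\int\alpha^2+Q$ with $Q$ negligible. With Step 5, $\int\beta^2=\int\alpha^2+{}$negligible, so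
$$N^2\le\Big(\frac{2L}{3}+2\Big)\int_0^T\alpha^2dt+Q',\qquad Q'\text{ negligible}.$$
Choose $s_*$ such that $|Q'|\le\frac12N^2+C\rho^2$ for $T,\varepsilon\le s_*$, and absorb.

At this point everything in (21) is under control except $K$.

## 8. Direct bounds on the cubic term lose a power of $N$

We need $K=\iint vy^2\Psi$ to be negligible, i.e. bounded by $\tau N^2+C_\tau\rho^2$. The term is cubic in a small solution, so it is natural to expect that smallness alone settles it. The first bound one writes is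
$$|K|\le C\sup|v|\,\iint y^2\le C\varepsilon\cdot\varepsilon N=C\varepsilon^2N,$$
using (24) and $\sup|v|\le C\varepsilon$ (proved in (27) below). The powers of $\varepsilon$ are plentiful, but there is only *one* power of $N$ where we need two. The bound suffices if $\varepsilon^2\le\tau N$, or if $\varepsilon^2N\le C_\tau\rho^2$. The second is not at our disposal: for the trajectories of Theorem 1, $\rho=\sigma\|f\|$ is as small as we please compared with the allowed size of the control. The first is false in general, already for the linear equation, as the following example shows.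

**Example (oscillating controls make $N$ small).** In the linear example at the end of Section 5 take $u(t)=\epsilon\sin(nt)$, with $\epsilon\in(0,1]$ and $n\in\mathbb N_*$. Then $U(t)=\epsilon(1-\cos nt)/n$. By (12) in the limit (with $g=0$), $\sup_t\|y(t)\|\le\epsilon$. Integrating (10) in time shows that $Y$ solves the linear problem with zero initial datum and control $U$. So likewise $\sup_t\|Y(t)\|\le\|U\|_{L^2}\le2\epsilon/n$. From $Y_{xxx}=-y-Y_x$ and the interpolation $\|Y_x\|\le\frac12\|Y_{xxx}\|+C\|Y\|$ we get $\|Y(t)\|_{H^3}\le C\epsilon$. The Gagliardo–Nirenberg inequality gives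
$$\|Y_{xx}(t)\|_\infty\le C\|Y(t)\|^{1/6}\|Y(t)\|_{H^3}^{5/6}\le C\epsilon\,n^{-1/6}.$$
Also $\|Y\|_\infty\le C\|Y\|^{5/6}\|Y\|_{H^3}^{1/6}\le C\epsilon n^{-5/6}$. By (19), $|v|\le C\epsilon n^{-1/6}$ everywhere. So $N\le C\epsilon n^{-1/6}$, while the control has $L^2$-norm of order $\epsilon$ for fixed $T$ as $n\to\infty$. Hence $N$ is not bounded below by any function of the size of the control. The energy norm sees the oscillation, and $N$ does not.

So the two derivatives in $K=\iint v\,v_x^2\,\Psi$ must be removed, and not estimated. If $K$ is expressed through terms like $\iint v^3(\dots)$, with no derivative on $v$, then $\sup|v|\le C\varepsilon$ leaves a full $N^2$. The multiplier identity can do this: in (11) with $f=v$, the term $-3\int f_x^2B_x$ becomes $-3\int vy^2\Psi$ if the weight is chosen with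
$$B_x=v\Psi .$$
The weight now depends on the solution. This is harmless only if $B_t+B_x+B_{xxx}$ is good, and it is: $v$ and $\Psi$ both solve KdV, so their product nearly does.

## 9. The weight $\int_0^x v\Psi$ and the cubic identity

**Step 1 (the equation of the weight).** *We compute $B_t+B_x+B_{xxx}$ for $B(t,x)=\int_0^xv\Psi$; put also $I(t)=B(t,L)=\int v\Psi$.* Take regular data. By (15) and (3),
$$(v\Psi)_t+(v\Psi)_x+(v\Psi)_{xxx}=-g\Psi+3v_{xx}\Psi_x+3v_x\Psi_{xx}=-g\Psi+3(v_x\Psi_x)_x .$$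
Integrate from $0$ to $x$. At $x=0$ we have $v\Psi=0$ and $v_x\Psi_x=0$, and $(v\Psi)_{xx}=v_{xx}\Psi+2v_x\Psi_x+v\Psi_{xx}=\alpha\,\varphi''(0)e^{iPt}$. Since $B_x=v\Psi$,
$$B_t+B_x+B_{xxx}=\alpha\,\varphi''(0)e^{iPt}+3y\Psi_x-\int_0^xg\Psi .$$

**Step 2 (the cubic identity).** *We now express $K$ by terms without uncontrolled derivatives.* Apply (11) with $f=v$, $s=g$ and this $B$; the regularity is sufficient, as $B\in C([0,T];H^3)$ and $B_t=\int_0^x(v\Psi)_t$ is continuous. At $x=0,L$ we have $v_x=0$ and $B_{xx}=v_x\Psi+v\Psi_x=0$. Also $B(t,0)=0$, and $v_{xx}(t,L)=u$. So the bracket equals $-\beta^2I-2\beta uI$. Moreover $\int3v^2y\Psi_x=\int(v^3)_x\Psi_x=-\int v^3\Psi_{xx}$, because $\Psi_x=0$ at the ends. Integrating in time,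
$$3\iint vy^2\Psi=-\Big[\int v^2B\Big]_{t=0}^T+\varphi''(0)\iint v^2\alpha e^{iPt}-\iint v^3\Psi_{xx}-\iint v^2\Big(\int_0^xg\Psi\Big)-2\iint vgB-\int_0^T(\beta^2+2\beta u)I\,dt .$$
Every term passes to the limit of Section 5: $v^n,B^n,\alpha^n,\beta^n,I^n$ converge uniformly, $u^n$ in $L^2(0,T)$, and $g^n$, $(y^n)^2$ in $L^1(0,T;L^\infty)$. With $g=y^2/2$ we obtain
$$3K=-\Big[\int v^2B\Big]_{t=0}^{T}+\varphi''(0)\iint v^2\alpha e^{iPt}-\iint v^3\Psi_{xx}-\frac12\iint v^2\Big(\int_0^xy^2\Psi\Big)-\iint vy^2B-\int_0^T(\beta^2+2\beta u)I\,dt.$$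
We call this identity (I). The only term on the right that still contains $y^2$ paired with a single factor $v$ is $\iint vy^2B$, and it is quartic.

**Step 3 (uniform smallness of $v$).** *This is the source of smallness in the derivative-free terms.* Use the first form of (17) with a fixed $\chi$, $\int\chi=1$. By (14), $\|v(T)\|_\infty\le C\rho\le C\varepsilon$ and $\|g\|_{L^1(0,L)}=\frac12\|y\|^2\le\varepsilon^2$, we get $|\int v(t)\chi|\le C\varepsilon$. Also $|v(t,x)-\int v(t)\chi|\le C\|y(t)\|\le C\varepsilon$. Hence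
$$\sup_{[0,T]\times[0,L]}|v|\le C\varepsilon. \tag{27}$$

**Step 4 (the terms of (I) other than $\iint vy^2B$ are negligible).** *We go through (I) from left to right.* At $t\in\{0,T\}$, $\|B(t)\|_\infty\le C\|v(t)\|_\infty\le C\varepsilon$, so $|\int v(t)^2B(t)|\le C\varepsilon\|v(t)\|_\infty^2\le C\varepsilon(N+\rho)^2$ by Step 3 of Section 7. By (27), $|\iint v^2\alpha e^{iPt}|+|\iint v^3\Psi_{xx}|\le C\varepsilon N^2$. By (14), $|\iint v^2\int_0^xy^2\Psi|\le C\varepsilon^2N^2$. For the last term of (I), $w_x=v$ gives $I=\int w_x\Psi=-\int w\Psi_x$, so $|I|\le CM\le C(N+\rho)$ by Step 4 of Section 7, and $|I|\le C\varepsilon$ by (27). Use the second bound in $|\int\beta^2I|\le C\varepsilon N^2$ and the first in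
$$\Big|\int_0^T2\beta uI\,dt\Big|\le CN\,\|u\|_{L^2}(N+\rho)\le C\varepsilon N(N+\rho).$$
All these bounds are negligible.

**Step 5 (the quartic term $\iint vy^2B$ is negligible).** *Here two derivatives are still present, and we spend the gain of one primitive in $B$ together with interpolation.* Since $\Psi(t,0)=0$, integration by parts gives $B=w\Psi-\int_0^xw\Psi_x$, so $\|B(t)\|_\infty\le C\|w(t)\|_\infty$. For $f\in H^1(0,L)$,
$$\|f\|_\infty^2\le L^{-1}\|f\|^2+2\|f\|\|f_x\|,$$
because $f^2$ takes its mean value $L^{-1}\|f\|^2$ at some point, and $(f^2)_x=2ff_x$. Write $a=\|v(t)\|$, $Y=\|y(t)\|$, $D=\|y_x(t)\|$ (so $Y$ is now a number for each $t$). Applying the inequality to $v$ and $w$,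
$$\|v\|_\infty\le C\big(a+a^{1/2}Y^{1/2}\big),\qquad \|B\|_\infty\le C\big(M+M^{1/2}a^{1/2}\big).$$
Recall $Y\le\varepsilon$, $Y\le a^{1/2}D^{1/2}$ for a.e. $t$ (Step 1 of Section 7), $\int_0^Ta^2dt\le N^2$, $\int_0^TD^2dt\le C\varepsilon^2$ and $T\le1$. In particular $Y^{5/2}=Y^{3/2}Y\le\varepsilon^{3/2}a^{1/2}D^{1/2}$. Expanding the product,
$$\Big|\iint vy^2B\Big|\le\int_0^T\|v\|_\infty\|B\|_\infty Y^2dt\le C\int_0^T\Big(MaY^2+M^{1/2}a^{3/2}Y^2+Ma^{1/2}Y^{5/2}+M^{1/2}aY^{5/2}\Big)dt .$$
By Hölder in time,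
$$M\int_0^T aY^2dt\le\varepsilon^2MN,\qquad M^{1/2}\int_0^T a^{3/2}Y^2dt\le\varepsilon^2M^{1/2}N^{3/2},$$
$$M\int_0^T a^{1/2}Y^{5/2}dt\le\varepsilon^{3/2}M\int_0^T aD^{1/2}dt\le C\varepsilon^2MN,$$
$$M^{1/2}\int_0^T aY^{5/2}dt\le\varepsilon^{3/2}M^{1/2}\int_0^T a^{3/2}D^{1/2}dt\le C\varepsilon^2M^{1/2}N^{3/2}.$$
In the third line $a\in L^2$, $D^{1/2}\in L^4$, and the remaining exponent $\frac14$ is absorbed by $T\le1$. In the fourth line $a^{3/2}\in L^{4/3}$ and $D^{1/2}\in L^4$, with $\frac34+\frac14=1$. In both, $\|D^{1/2}\|_{L^4}\le C\varepsilon^{1/2}$. Since $M\le C(N+\rho)$, all four terms are at most $C\varepsilon^2(N+\rho)^2$, which is negligible.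

By Steps 4 and 5, every term on the right of (I) is negligible, hence *$K$ is negligible*.

## 10. The coefficient $\zeta/6$: proof of Theorem 2

**Step 1 (assembling (20) and (21)).** *We insert the boundary identity in the formula for $\Pi y$.* Multiplying (20) by $6$ and using (21),
$$6\big(e^{iPT}\Pi y(T)-\Pi y_0\big)=-\Big[\int v^2\Psi\Big]_{t=0}^T+\varphi''(0)\int_0^T(\alpha^2-e^{i\theta}\beta^2)e^{iPt}dt-K .$$
The first bracket is negligible by Step 3 of Section 7, and $K$ is negligible by Section 9.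

**Step 2 (reducing the boundary term to $\zeta\int\alpha^2$).** *Here small time and the comparison of traces are used.* Since $|e^{iPt}-1|\le|P|T$ on $[0,T]$, replacing $e^{iPt}$ by $1$ costs at most $CT\int_0^T(\alpha^2+\beta^2)dt\le CTN^2$, which is negligible. Then
$$\int_0^T(\alpha^2-e^{i\theta}\beta^2)dt=(1-e^{i\theta})\int_0^T\alpha^2dt-e^{i\theta}\int_0^T(\beta^2-\alpha^2)dt,$$
and the last term is negligible by Step 5 of Section 7. As $\varphi''(0)(1-e^{i\theta})=\zeta$,
$$6\big(e^{iPT}\Pi y(T)-\Pi y_0\big)=\zeta\int_0^T\alpha^2dt+Q,\qquad Q\text{ negligible}. \tag{28}$$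

**Step 3 (replacing $N$ by $\alpha$).** *The error in (7) is measured by $\int\alpha^2$ only, so we use coercivity.* Let $\tau'>0$. For $T,\varepsilon$ small, depending on $\tau'$, and not larger than $s_*$, (26) gives
$$|Q|\le\tau'N^2+C_{\tau'}\rho^2\le C\tau'\int_0^T\alpha^2dt+(C\tau'+C_{\tau'})\rho^2,\qquad \rho^2\le2\big(\|y_0\|^2+\|y(T)\|^2\big).$$
Given $\tau>0$, choose $\tau'$ with $C\tau'\le6\tau$ and let $s_\tau$ be the corresponding smallness threshold for $T$ and $\varepsilon$. Taking $\varepsilon=s_\tau$ in the hypothesis $\|y_0\|^2+\|u\|_{L^2}^2\le\varepsilon^2$ and dividing (28) by $6$, we obtain (7). This proves Theorem 2, and with Section 3 also Theorems 3 and 1. $\blacksquare$
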